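# Positive solutions below the critical hyperbola: the $p$-biharmonic equation and the Lane–Emden system on groups of polynomial growth

## 1. Cayley graphs, polynomial growth and the Laplacian

**Cayley graph.** Let $G$ be a finitely generated group with identity $e$, and let $S=S^{-1}$ be a finite symmetric generating set. In the Cayley graph of $(G,S)$, $x\sim y$ if and only if $x=ys$ for some $s\in S$. Thus the neighbors of $x$ are the points $xs$, $s\in S$, and the graph is connected. We write $|x|$ for the word length (the graph distance from $e$ to $x$), $B(e,n)=\{x:|x|\le n\}$ and $V(n)=|B(e,n)|$.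

**Polynomial growth.** The group has polynomial growth of homogeneous dimension $N$ if there is $C\ge1$ with
$$C^{-1}n^N\le V(n)\le Cn^N\qquad\text{for all } n\ge1 .$$
We always assume $N\ge3$. In particular $G$ is infinite.

*Example.* Take $G=\mathbb Z^3$, $S=\{\pm e_1,\pm e_2,\pm e_3\}$. The ball $B(0,n)$ lies in the cube $\{|z_i|\le n\}$, which has $(2n+1)^3\le27n^3$ points. It contains the cube $\{|z_i|\le\lfloor n/3\rfloor\}$, which has $(2\lfloor n/3\rfloor+1)^3\ge(n/3)^3$ points. So $N=3$.

*Example.* Take $G_m=\mathbb Z^3\times\mathbb Z/m$ with $Q=\{0,\pm e_1,\pm e_2,\pm e_3\}$ and $S_m=(Q\times\mathbb Z/m)\setminus\{0\}$. In one step one may move by at most one unit in $\mathbb Z^3$ and arbitrarily in $\mathbb Z/m$. Hence $B(0,n)=B_{\mathbb Z^3}(0,n)\times\mathbb Z/m$ for $n\ge1$: if $z\ne0$, reach $z$ in $|z|$ steps and set the second coordinate along the way; if $z=0$ and $h\neq0$, use the single step $(0,h)$. So again $N=3$, for every $m$.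

**Laplacian.** $\Delta u(x)=\sum_{y\sim x}(u(y)-u(x))=\sum_{s\in S}(u(xs)-u(x))$. Since $e$ contributes nothing to the sum, we may and do assume $e\notin S$.

*Example.* With $d=|S|$ and $\delta_e$ the indicator of $\{e\}$: $\Delta\delta_e(e)=-d$, $\Delta\delta_e(s)=1$ for $s\in S$, and $\Delta\delta_e=0$ elsewhere.

If $Pf(x)=\frac1d\sum_{s\in S}f(xs)$ denotes averaging over neighbors, then $\Delta=d(P-I)$. A function $h$ is superharmonic if $-\Delta h\ge0$, that is, $h\ge Ph$. "At infinity" refers to leaving finite sets: $u\to0$ at infinity means that $\{|u|>\varepsilon\}$ is finite for every $\varepsilon>0$, and $\liminf h\ge0$ at infinity means that $\{h<-\varepsilon\}$ is finite for every $\varepsilon>0$. A function in $\ell^s(G)$ with $s<\infty$ tends to $0$ at infinity.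

**Lemma 1 (minimum principle).** Let $h$ be superharmonic on $G$.

1. If $\liminf h\ge0$ at infinity, then $h\ge0$.
2. If $h\ge0$ and $h(x)=0$ for some $x$, then $h\equiv0$.
3. A harmonic function that tends to $0$ at infinity is $0$.

*Proof.* For 1, suppose $h(x_0)<0$. The set $\{h\le h(x_0)\}$ is finite, so $h$ attains its minimum $\mu<0$. At a minimum point $x$ we have $\mu=h(x)\ge Ph(x)\ge\mu$, so $h=\mu$ at all neighbors. By connectedness $h\equiv\mu<0$, which contradicts $\liminf h\ge0$ because $G$ is infinite. For 2, $0$ is the minimum of $h$, and the same propagation gives $h\equiv0$. For 3, apply 1 to $h$ and $-h$. $\square$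

Throughout, $C,c>0$ denote constants that may change from line to line.

## 2. The spaces $D^{2,r}(G)$

**Definition.** For $1<r<\frac N2$, $D^{2,r}(G)$ is the completion of the finitely supported functions under $\lVert u\rVert_{D^{2,r}}=\lVert\Delta u\rVert_{\ell^r}$. This is a norm by Lemma 1(3). Put $r^{**}=\frac{Nr}{N-2r}$.

*Example.* From the computation above, $\lVert\delta_e\rVert_{D^{2,r}}^r=d^r+d$.

An abstract completion need not consist of functions. Here it does, because of a known Sobolev inequality, which we take as given: for $s\ge r^{**}$,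
$$\lVert u\rVert_{\ell^s}\le C_{r,s}\lVert u\rVert_{D^{2,r}}\qquad\text{for all finitely supported }u .$$
So every element of $D^{2,r}(G)$ is a function in $\ell^{r^{**}}(G)$. The next lemma says exactly which functions occur; it is how we will check membership.

**Lemma 2.** Let $1<r<\frac N2$. A function $u:G\to\mathbb R$ belongs to $D^{2,r}(G)$ if and only if $u\to0$ at infinity and $\Delta u\in\ell^r$.

*Proof.* Let $u\in D^{2,r}$ be the limit of finitely supported $u_n$, Cauchy in $D^{2,r}$. By the Sobolev inequality $u_n\to u$ in $\ell^{r^{**}}$, hence pointwise, and $u\to0$ at infinity since $r^{**}<\infty$. Each $\Delta u_n(x)$ is a finite sum, so $\Delta u_n\to\Delta u$ pointwise. The sequence $\Delta u_n$ is Cauchy in $\ell^r$, and its $\ell^r$-limit must be the pointwise limit $\Delta u$. So $\Delta u\in\ell^r$, and moreover $\Delta:D^{2,r}\to\ell^r$ is isometric, hence has closed range.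

The range is also dense. By duality we must show that $h\in\ell^{r'}$ with $\sum h\,\Delta\varphi=0$ for all finitely supported $\varphi$ vanishes. Since $\Delta$ is symmetric, $\sum\varphi\,\Delta h=0$ for all such $\varphi$, so $\Delta h=0$. As $r'<\infty$, $h\to0$ at infinity, so $h=0$ by Lemma 1(3). Thus $\Delta$ maps $D^{2,r}$ onto $\ell^r$.

Now let $u\to0$ at infinity with $\Delta u\in\ell^r$. Choose $\tilde u\in D^{2,r}$ with $\Delta\tilde u=\Delta u$. Then $u-\tilde u$ is harmonic and tends to $0$, so $u=\tilde u\in D^{2,r}$. $\square$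

## 3. The $p$-biharmonic equation, the Lane–Emden system and the critical hyperbola

Write $p'=\frac p{p-1}$ and $q'=\frac q{q-1}$.

**The $p$-biharmonic equation.** For $1<p<\frac N2$ and $q>1$:
$$\Delta\left(|\Delta u|^{p-2}\Delta u\right)-|u|^{q-2}u=0\ \text{ on }G,\qquad u\in D^{2,p}(G).\tag{1}$$
It is called supercritical if $q>p^{**}$, critical if $q=p^{**}$, subcritical if $1<q<p^{**}$.

**The Lane–Emden system.** For $p,q>1$ with $p<\frac N2$ and $q'<\frac N2$:
$$-\Delta u=|v|^{p'-2}v,\qquad-\Delta v=|u|^{q-2}u\ \text{ on }G,\qquad u\in D^{2,p}(G),\ v\in D^{2,q'}(G).\tag{2}$$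
It is supercritical, critical or subcritical according as $\frac1{p'}+\frac1q$ is less than, equal to or greater than $\frac{N-2}N$. The curve $\frac1{p'}+\frac1q=\frac{N-2}N$ is the critical hyperbola.

The two notions agree: $\frac1{p^{**}}=\frac1p-\frac2N$, so $q=p^{**}$ says $\frac1q=1-\frac1{p'}-\frac2N$. We use the exponents
$$a:=p'-1,\qquad b:=q-1,\qquad\text{so that}\quad \tfrac1a=p-1,\quad ap=p',\quad bq'=q .$$
For $u,v\ge0$ the system (2) reads $-\Delta u=v^a$, $-\Delta v=u^b$. Multiplying $\frac1{a+1}+\frac1{b+1}$ versus $\frac{N-2}N$ by $N(a+1)(b+1)$ gives $N(a+b+2)$ versus $(N-2)(ab+a+b+1)$, so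
$$\text{subcritical}\iff(N-2)ab<N+2+2a+2b,\qquad\text{critical}\iff(N-2)ab=N+2+2a+2b.\tag{3}$$

*Example.* Let $N=3$, $p=\frac54$, $q=5$. Then $p'=5$, $q'=\frac54$, $a=b=4$. The exponents are admissible since $\frac54<\frac32$. Also $p^{**}=\frac{15/4}{1/2}=7.5>5=q$ and $\frac1{p'}+\frac1q=\frac25>\frac13$. So they are subcritical.

*Example (the diagonal).* If $p'=q$, then $a=b$, and a positive solution of the single equation $-\Delta u=u^b$ gives a solution $(u,u)$ of the two equations in (2). Criticality is $\frac2q=\frac{N-2}N$, that is, $b=\frac{N+2}{N-2}$. For $N=3$ this is $b=5$.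

The next lemma is the only bridge we need from positive functions to solutions of (1) and (2).

**Lemma 3.** Let $p,q>1$ with $p<\frac N2$, $q'<\frac N2$. Let $u,v>0$ tend to $0$ at infinity with $-\Delta u=v^a$, $-\Delta v=u^b$, $v\in\ell^{p'}$, $u\in\ell^q$. Then $(u,v)$ solves (2) and $u$ solves (1).

*Proof.* We have $\sum|\Delta u|^p=\sum v^{ap}=\sum v^{p'}<\infty$ and $\sum|\Delta v|^{q'}=\sum u^{bq'}=\sum u^q<\infty$. By Lemma 2, $u\in D^{2,p}$ and $v\in D^{2,q'}$, so $(u,v)$ solves (2). Next, $|\Delta u|^{p-2}\Delta u=-(v^a)^{p-1}=-v$. Hence $\Delta(|\Delta u|^{p-2}\Delta u)=-\Delta v=u^{b}=u^{q-1}$, which is (1). $\square$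

## 4. Does the critical hyperbola separate existence from nonexistence?

It is known that in the supercritical case (1) has a positive ground state solution and (2) has a pair of positive solutions. The paper of Bobo Hua, Ruowei Li and Florentin Münch, "Extremal functions for the second-order Sobolev inequality on groups of polynomial growth" (arXiv:2205.00150, 2022), is the source of the following conjecture, made by analogy with the continuous case.

**Conjecture.** For every $(G,S)$ with $N\ge3$ and every admissible pair of exponents: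

- (a) in the critical case, (1) has a positive solution and (2) has a solution with $u,v$ both positive;
- (b) in the subcritical case, every non-negative solution of (1) is identically zero, and every solution $(u,v)$ of (2) with $u,v\ge0$ is identically zero.

Is it true? No: (b) fails.

**Theorem A.** Let $p=\frac54$, $q=5$, and let $(G_m,S_m)$ be as in Section 1: $G_m=\mathbb Z^3\times\mathbb Z/m$, $S_m=(Q\times\mathbb Z/m)\setminus\{0\}$. The growth is polynomial with $N=3$, and the exponents are admissible and subcritical. For all large $m$ there is $u>0$ on $G_m$ such that $u$ solves (1) and $(u,u)$ solves (2). Hence both statements in (b) fail, and the conjecture is false.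

One can say precisely for which exponents (b) holds on all groups of dimension $N$. Consider the condition
$$(N-2)\,ab>N+2\max\{a,b\}.\tag{E}$$

**Theorem B.** Let $N\ge3$ and $p,q>1$.

1. **(Liouville.)** If (E) fails, then for every $(G,S)$ of dimension $N$ the only functions $u,v\ge0$ on $G$ with $-\Delta u\ge v^a$, $-\Delta v\ge u^b$ are $u=v=0$. Consequently (2) has no nontrivial solution with $u,v\ge0$. If $p<\frac N2$, then (1) has no nontrivial solution $u\ge0$.
2. **(Existence.)** If (E) holds, then for every $G$ of dimension $N$, with word length $|\cdot|$ from any fixed finite symmetric generating set, there is $R_0$ such that for all integers $R\ge R_0$, with $S_R=B(e,R)\setminus\{e\}$, system (2) on $(G,S_R)$ has a solution with $u,v>0$, and $u$ solves (1).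

Three elementary facts about (E), in which we may take $b\ge a$ by symmetry.

- (E) implies $a,b>\frac2{N-2}$: indeed $(N-2)ab>2b$ gives $a>\frac2{N-2}$, and $b\ge a$. Since $\frac1a=p-1$ and $\frac1b=q'-1$, this says $p<\frac N2$ and $q'<\frac N2$. So (E) makes the exponents admissible.
- (E) implies $ab>1$, since $ab\le1$ would give $N-2>N$.
- All critical exponents satisfy (E): $N+2+2a+2b>N+2\max\{a,b\}$. As (E) is an open condition, a non-empty open set of subcritical exponents satisfies it too. By the same comparison, if (E) fails then the exponents are subcritical.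

So, for given admissible subcritical exponents, the conclusion of (b) holds on all $(G,S)$ of dimension $N$ if and only if (E) fails (here dimension $N$ should occur at all, as it does for $\mathbb Z^N$). If (E) holds, that conclusion fails on every $G$ of dimension $N$ for suitable $S$. For each critical pair, the conclusion of (a) holds on every $G$ for suitable $S$. The threshold is the curve $(N-2)(p'-1)(q-1)=N+2\max\{p',q\}-2$, not the hyperbola. On the diagonal $a=b$, (E) reads $((N-2)a-N)(a+1)>0$, that is, $a>\frac N{N-2}$ or $q>\frac{2N-2}{N-2}$, while criticality is $q=\frac{2N}{N-2}$. For $N=3$: threshold $b=3$, critical $b=5$, and Theorem A sits at $b=4$.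

**Remark (what the theorems leave undecided).** They do not decide (a) for an arbitrary prescribed $S$. They also do not decide (b) for an individually prescribed $S$, such as the standard generators of $\mathbb Z^N$, when (E) holds and the exponents are subcritical.

## 5. The Green kernel and the inequality $-\Delta u\ge u^b$ for $b\le\frac N{N-2}$

To understand (b), start with the diagonal, where one function suffices, and try to prove nonexistence. The natural tool is the Green kernel.

Fix $(G,S)$. The powers of $P$ may have zeros for parity reasons (for $\mathbb Z^3$ with $S=\{\pm e_i\}$ the walk cannot return to $0$ in an odd number of steps). So we use the lazy operator $\tilde P=\frac12(I+P)$ and put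
$$\mathcal Gf=\tfrac12\sum_{n\ge0}\tilde P^nf,\qquad\mathcal Gf(x)=\sum_yg(x^{-1}y)f(y)\qquad(f\ge0).$$
By Tonelli, $\mathcal Gf=\frac12f+\tilde P\mathcal Gf$. Where $\mathcal Gf<\infty$ this gives $(I-\tilde P)\mathcal Gf=\frac12f$. Since $I-P=2(I-\tilde P)$, we get $(I-P)\mathcal Gf=f$.

**Lemma 4.** There are $c,C>0$ depending on $(G,S)$ with
$$c(1+|x|)^{2-N}\le g(x)\le C(1+|x|)^{2-N}.\tag{4}$$
Moreover (Riesz bound), if $w\ge0$ and $f:=(I-P)w\ge0$, then $w\ge\mathcal Gf$.

*Proof.* By Hebisch–Saloff-Coste (Ann. Probab. 21 (1993), 673–709, Thm 5.1), the kernel of $\tilde P^n$ is at most $Cn^{-N/2}e^{-|x|^2/(Cn)}$ for all $n\ge1$, and at least $cn^{-N/2}e^{-C|x|^2/n}$ for $|x|\le n/C$. We may take $C\ge1$ to be an integer.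

We record an elementary sum. For $\nu>2$, $\eta>0$ and an integer $D\ge1$,
$$\sum_{n\ge1}n^{-\nu/2}e^{-\eta D^2/n}\le C_{\nu,\eta}\,D^{2-\nu}.\tag{5}$$
Indeed $s^{\nu/2}e^{-\eta s}$ is bounded for $s>0$; with $s=D^2/n$ this shows that each term is at most $C D^{-\nu}$, and there are $D^2$ terms with $n\le D^2$. The rest is at most $\sum_{n>D^2}n^{-\nu/2}\le\int_{D^2}^\infty t^{-\nu/2}dt=CD^{2-\nu}$.

The upper bound in (4) for $x\ne e$ is (5) with $\nu=N$, $D=|x|$. For $x=e$ the sum is $\frac12$ plus at most $C\sum n^{-N/2}<\infty$. For the lower bound, let $x\ne e$ and restrict to $C|x|^2\le n\le2C|x|^2$. Then $|x|\le|x|^2\le n/C$, the exponential is at least $e^{-1}$, each term is at least $c|x|^{-N}$, and there are at least $C|x|^2$ terms. For $x=e$, $g(e)\ge\frac12$.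

For the Riesz bound, put $f_n=f1_{B(e,n)}$. Since $f_n$ has finite support, $\mathcal Gf_n$ is finite and tends to $0$ at infinity by (4). The function $w-\mathcal Gf_n$ satisfies $(I-P)(w-\mathcal Gf_n)=f-f_n\ge0$ and has $\liminf\ge0$ at infinity, so $w\ge\mathcal Gf_n$ by Lemma 1(1). Let $n\to\infty$ and use monotone convergence. $\square$

*Example for Lemma 2.* The function $w=\mathcal G\delta_e$ tends to $0$ by (4), is nowhere zero, and $\Delta w=-d\,\delta_e$ lies in every $\ell^r$. So $w\in D^{2,r}(G)$ for all $1<r<\frac N2$, although it is not finitely supported.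

**A case by hand.** Let $1<b\le\frac N{N-2}$, $u\ge0$ and $-\Delta u\ge u^b$. Then $u=0$.

Suppose not. Then $u>0$ everywhere by Lemma 1(2). Put $M(\rho)=\sum_{|y|\le\rho}u(y)^b$ for integers $\rho\ge1$. We have $(I-P)u\ge u^b/d$. If $|x|,|y|\le\rho$ then $|x^{-1}y|\le2\rho$, so the Riesz bound and (4) give
$$u(x)\ge c\rho^{2-N}M(\rho)\qquad(|x|\le\rho).$$
Raise to the power $b$ and sum over the ball: $M(\rho)\ge c\rho^{N-(N-2)b}M(\rho)^b\ge cM(\rho)^b$. As $b>1$, $M$ is bounded. On the other hand, choose an integer $\Lambda\ge2$ so large that $V(\Lambda\rho)-V(\rho)\ge c\rho^N$ for all $\rho\ge1$; with the growth constant $C$ any $\Lambda$ with $\Lambda^N\ge2C^2$ works, since then $C^{-1}\Lambda^N-C\ge C$. Summing the lower bound at radius $\Lambda\rho$ over the annulus $B(e,\Lambda\rho)\setminus B(e,\rho)$ gives $M(\Lambda\rho)-M(\rho)\ge cM(\rho)^b\ge cM(1)^b$. So $M(\Lambda^k)$ grows without bound: a contradiction.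

For $N=3$ this proves nonexistence for $1<b\le3$. The hyperbola predicts nonexistence up to $b<5$.

## 6. On $\mathbb Z^3$ the inequality $-\Delta w\ge w^4$ has a positive solution

The argument just given uses only the inequality $-\Delta u\ge u^b$. We now see that no such argument can pass $b=3$ and reach $b=4$ in dimension $3$.

Let $P$ be averaging over $Q=\{0,\pm e_1,\pm e_2,\pm e_3\}$ on $\mathbb Z^3$, and let $p^{(n)}$ be the $n$-step transition function. For the standard generators $\Delta=7(P-I)$. Since $0\in Q$ there is no parity obstruction, and $\sum_{n\ge0}P^n$ is convolution with $\delta_0+k$, where $k=\sum_{n\ge1}p^{(n)}>0$. The standard Green function estimate in dimension 3 (Lawler–Limic, *Random Walk: A Modern Introduction*, Thm 4.3.1) gives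
$$k(z)\le C_1\psi(z),\qquad\psi(z):=(1+|z|)^{-1}.\tag{6}$$
Put $\Sigma:=\sum_{z\in\mathbb Z^3}\psi(z)^4$, which is finite since $4>3$.

**Convolution bound.** With $C_2=4\Sigma$,
$$\sum_{z'}\psi(z-z')\psi(z')^4\le C_2\psi(z).\tag{7}$$
If $|z'|\le|z|/2$, then $|z-z'|\ge|z|/2$, so $\psi(z-z')\le2\psi(z)$; these terms contribute at most $2\psi(z)\Sigma$. If $|z'|>|z|/2$, then $\psi(z')\le2\psi(z)$; these terms contribute at most $2\psi(z)\sum_{z'}\psi(z-z')\psi(z')^3\le2\psi(z)\Sigma^{1/4}\Sigma^{3/4}=2\psi(z)\Sigma$ by Hölder.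

**The supersolution.** Write $\mathcal G=\sum_{n\ge0}P^n$ and let $w=\varepsilon\,\mathcal G(\psi^4)>0$. Since $\delta_0\le\psi$, the kernel of $\mathcal G$ is at most $(1+C_1)\psi$. So $w\le\varepsilon(1+C_1)C_2\psi$ by (7). Then $w^4\le\varepsilon^4\big((1+C_1)C_2\big)^4\psi^4\le7\varepsilon\psi^4=-\Delta w$ once $\varepsilon^3((1+C_1)C_2)^4\le7$. So the inequality has a positive solution on $\mathbb Z^3$ at the subcritical exponent $b=4$. The mechanism is visible in (7): $\psi^4$ is summable, so seen from far away it acts like a point mass, and its potential decays like $\psi$ again.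

**From inequality to equation: why iteration collapses.** A supersolution suggests monotone iteration of $T_0(f)=\frac17\mathcal G(f^4)$, whose fixed points satisfy $-\Delta f=f^4$. Here $T_0(w)\le\frac17\mathcal G(7\varepsilon\psi^4)=w$, so the iterates of $w$ decrease. But $T_0(tw)=t^4T_0(w)\le t^4w$, so starting from $tw$ with $0<t<1$ the $k$-th iterate is at most $t^{4^k}w\to0$. The zero solution attracts, and nothing here keeps a limit away from $0$.

**Normalization.** Since $u\mapsto u^4$ is homogeneous of degree $4\ne1$, it is enough to find $w>0$ and any $\lambda>0$ with $\mathcal G(w^4)=\lambda w$; a multiple of $w$ then solves the equation. So we may normalize $w(0)=1$ and look for a fixed point of $w\mapsto F(w)/F(w)(0)$, $F(w)=\mathcal G(w^4)$. This excludes collapse. What is needed is an invariant set. Try $0\le w\le A\psi$ off $0$. For $x\ne0$ the three sources of $F(w)(x)$, namely $x$ itself, the pole $0$ and all other points, give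
$$F(w)(x)=w(x)^4+k(x)+\sum_{y\ne0}k(x-y)w(y)^4\le\big[A^4+C_1+C_1C_2A^4\big]\psi(x).$$
We need the bracket to be at most $A$. This requires $A>C_1$, and then $A^4(1+C_1C_2)\le A-C_1$. These constants are given to us, and nothing forces such an $A$ to exist. This is where the attempt on $\mathbb Z^3$ itself stops.

**A small parameter.** The inequality would close if the off-diagonal part of the Green kernel were small compared with its identity part $\delta_0$. Then $w$ would be nearly concentrated at the pole, and the self-interaction of its tail, being of degree $4$, would be negligible. We are free to choose the group and the generators, so we let the walk randomize over $m$ sheets in each step. It then returns to the same sheet only with probability $\frac1m$.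

## 7. A normalized fixed point on $\mathbb Z^3\times\mathbb Z/m$: proof of Theorem A

Growth, admissibility and subcriticality were checked in Sections 1 and 3. The set $S_m$ is finite, symmetric and generating.

**Step 1: the Green kernel carries a factor $1/m$.** Let $\hat P$ be averaging over $Q\times\mathbb Z/m$, which has $7m$ elements. As $0$ does not affect $\Delta$, we have $\Delta=7m(\hat P-I)$. For $n\ge1$, after $n$ steps the $\mathbb Z^3$-coordinate is distributed as $p^{(n)}$, and the $\mathbb Z/m$-coordinate is uniform and independent of it. So the kernel of $\hat P^n$ is $p^{(n)}(z)/m$, and $\mathcal G:=\sum_{n\ge0}\hat P^n$ is convolution with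
$$\delta_0+K,\qquad K(z,h)=\tfrac1mk(z)>0 .$$
With $\phi(z,h):=\psi(z)/m$, (6) gives $K\le C_1\phi$. Summing (7) over the $m$ sheets, for $x=(z,h)$,
$$\sum_y\phi(x-y)\phi(y)^4=m\cdot m^{-5}\sum_{z'}\psi(z-z')\psi(z')^4\le m^{-4}C_2\psi(z)=m^{-3}C_2\,\phi(x).\tag{8}$$

**Step 2: an invariant set.** Let $A=2C_1$ and
$$X=\{w:G_m\to[0,\infty):\ w(0)=1,\ w(x)\le A\phi(x)\text{ for }x\ne0\}.$$
It is non-empty and convex. It is a product of compact intervals, so it is compact in $\mathbb R^{G_m}$ with the product topology. For $w\in X$ let $F(w)=\mathcal G(w^4)$. Then $F(w)(0)\ge w(0)^4=1$, and $F(w)(0)\le1+K(0)+C_1A^4\sum_y\phi(y)^5<\infty$. For $x\ne0$, using $\phi\le\frac1m$ in the first term and (8) in the last,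
$$F(w)(x)=w(x)^4+K(x)+\sum_{y\ne0}K(x-y)w(y)^4\le\big[A^4m^{-3}+C_1+C_1C_2A^4m^{-3}\big]\phi(x).$$
The constants $C_1,C_2,A$ do not depend on $m$. So for all large $m$ the bracket is at most $2C_1=A$. Since $F(w)(0)\ge1$, the map $T(w):=F(w)/F(w)(0)$ sends $X$ into $X$.

**Step 3: a fixed point.** $T$ is continuous on $X$. The group is countable, so the product topology is metrizable and sequences suffice. For fixed $x$, the terms of the series $F(w)(x)$ are bounded, uniformly over $w\in X$, by those of the convergent series just estimated, and each term depends continuously on $w(y)$. Dominated convergence gives continuity of $w\mapsto F(w)(x)$, and the denominator is at least $1$. By the Schauder–Tychonoff theorem (a continuous self-map of a non-empty compact convex subset of a locally convex Hausdorff space has a fixed point), there is $w\in X$ with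
$$\mathcal G(w^4)=\lambda w,\qquad\lambda=F(w)(0)\ge1 .$$
For every $x$, $\lambda w(x)\ge K(x)w(0)^4=K(x)>0$, so $w>0$.

**Step 4: scaling and conclusion.** From $\mathcal Gf=f+\hat P\mathcal Gf$ we get $(I-\hat P)\mathcal Gf=f$, so $-\Delta w=\frac{7m}\lambda w^4$. Let $u=\alpha w$ with $\alpha^3=\frac{7m}\lambda$. Then $-\Delta u=\alpha\cdot\alpha^3w^4=u^4$ and $u>0$. Since $w\le A\phi$ off $0$, $u\to0$ at infinity, and $u\in\ell^4\subset\ell^5$ because $\Sigma<\infty$. Here $p'=q=5$ and $a=b=4$, so Lemma 3 with $v=u$ shows that $u$ solves (1) and $(u,u)$ solves (2). $\square$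

## 8. Nonexistence when (E) fails: proof of Theorem B, part 1

We run the argument of Section 5 through two equations instead of one. It also has to cover $ab\le1$, where the superlinear gain is absent.

**Step 1: positivity and reduction to $b\ge a$.** Suppose $u,v\ge0$ satisfy $-\Delta u\ge v^a$, $-\Delta v\ge u^b$ and $(u,v)\ne(0,0)$. If $u$ vanishes somewhere, Lemma 1(2) gives $u\equiv0$; then $v^a\le-\Delta u=0$ and $v\equiv0$, a contradiction. The same holds with the roles exchanged, so $u,v>0$ everywhere. Both the inequalities and (E) are symmetric under $(u,a)\leftrightarrow(v,b)$, so we assume $b\ge a$. Put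
$$\gamma=(N-2)a-2 .$$
That (E) fails means $(N-2)ab\le N+2b$, that is, $b\gamma\le N$.

**Step 2: lower bounds on balls.** For integers $\rho\ge1$ let $M(\rho)=\sum_{|y|\le\rho}u(y)^b>0$. We have $(I-P)v\ge u^b/d$ and $(I-P)u\ge v^a/d$. If $|x|,|y|\le\rho$ then $|x^{-1}y|\le2\rho$. So Lemma 4 gives, for $|x|\le\rho$,
$$v(x)\ge c\rho^{2-N}M(\rho),\qquad u(x)\ge c\rho^{2-N}\sum_{|y|\le\rho}v(y)^a\ge c\rho^{2-N}\rho^N\big(\rho^{2-N}M(\rho)\big)^a=c\rho^{-\gamma}M(\rho)^a.\tag{9}$$
Summing $u^b$ over $B(e,\rho)$,
$$M(\rho)\ge c\,\rho^{N-b\gamma}M(\rho)^{ab}.\tag{10}$$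

**Step 3: growth across annuli.** As in Section 5, fix an integer $\Lambda\ge2$ with $V(\Lambda\rho)-V(\rho)\ge c\rho^N$ for all $\rho\ge1$. By (9) at radius $\Lambda\rho$ and monotonicity of $M$, $u(x)\ge c(\Lambda\rho)^{-\gamma}M(\Lambda\rho)^a\ge c\rho^{-\gamma}M(\rho)^a$ for $|x|\le\Lambda\rho$, where now $c$ depends on $\Lambda$. Summing $u^b$ over $B(e,\Lambda\rho)\setminus B(e,\rho)$ and using $b\gamma\le N$,
$$M(\Lambda\rho)-M(\rho)\ge c\rho^{N-b\gamma}M(\rho)^{ab}\ge cM(\rho)^{ab}.\tag{11}$$

**Step 4: contradiction.**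

*Case $ab>1$.* By (10) and $b\gamma\le N$, $M(\rho)^{ab-1}\le C$, so $M$ is bounded. By (11), $M(\Lambda^{k+1})\ge M(\Lambda^k)+cM(1)^{ab}$ for all $k\ge0$, so $M$ is unbounded.

*Case $ab\le1$.* By (10), $M(\rho)^{1-ab}\ge c\rho^{N-b\gamma}$. By (9) at $x=e$, $M(\rho)\le Cv(e)\rho^{N-2}$. Since $1-ab\ge0$, it follows that $\rho^{N-b\gamma}\le C'\rho^{(N-2)(1-ab)}$ for all $\rho\ge1$, with $C'$ independent of $\rho$. But
$$N-b\gamma-(N-2)(1-ab)=N-(N-2)ab+2b-(N-2)+(N-2)ab=2+2b>0,$$
which is impossible as $\rho\to\infty$.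

**Step 5: the statements on (2) and (1).** A solution of (2) with $u,v\ge0$ satisfies the inequalities with equality, so it is $0$. Now let $p<\frac N2$ and let $u\ge0$ solve (1). Put $v=-|\Delta u|^{p-2}\Delta u$. By Lemma 2, $\Delta u\in\ell^p$, so $|v|=|\Delta u|^{p-1}\in\ell^{p'}$ and $v\to0$ at infinity. By (1), $-\Delta v=u^b\ge0$, so $v\ge0$ by Lemma 1(1). Hence $-\Delta u\ge0$ and $(-\Delta u)^{p-1}=v$, that is, $-\Delta u=v^{1/(p-1)}=v^a$. So $u=0$. $\square$

**Where (E) comes from.** The argument breaks exactly when $b\gamma>N$, and the following heuristic says what to expect then. Suppose $b\ge a$, and that $u^b$ is summable, so that $v$ decays like $|x|^{2-N}$. If $(N-2)a<N$, then the potential of $v^a\approx|x|^{-(N-2)a}$ decays like $|x|^{2-(N-2)a}=|x|^{-\gamma}$. For consistency $u^b\approx|x|^{-b\gamma}$ must be summable, that is, $b\gamma>N$, which is (E). The existence proof makes this rigorous.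

## 9. The Green function of the walk with steps in $B(e,R)$

For Theorem B, part 2, the group $G$ is prescribed and we may not attach a factor $\mathbb Z/m$. The small parameter must come from the generators: steps uniform on a large ball $B(e,R)$ spread the walk over about $R^N$ points at once. Constants must not depend on $R$. Those in the Gaussian bounds quoted in Section 5 depend on the generating set, so we prove what we need by hand. It is slightly weaker than the true Green function decay, and this costs nothing because (E) is a strict inequality.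

Fix $G$ and $|\cdot|$ as in the theorem. Let $R\ge2$ be an integer, $\mu$ the uniform probability measure on $B(e,R)$, $\mu^{(n)}$ its convolution powers, and $Pf(x)=\sum_s\mu(s)f(xs)$. The Laplacian of $(G,S_R)$ is $\Delta=V(R)(P-I)$. The set $S_R$ is a finite symmetric generating set, and its word length is $\lceil|x|/R\rceil$, since a word of length $|x|$ can be cut into that many pieces of length at most $R$. So its ball of radius $n$ is $B(e,nR)$, and $(G,S_R)$ again has dimension $N$. All measures $\mu^{(n)}$ are symmetric. In the rest of the notes, $C,c$ do not depend on $R\ge2$.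

**Lemma 5.** $\lVert\mu^{(n)}\rVert_\infty\le CR^{-N}n^{-N/2}$ for all $n\ge1$.

*Proof.* The plan is to bound the $\ell^2$-loss per step from below by a Nash-type inequality at scale $R$. Put $r=\lfloor R/2\rfloor\ge1$. As $r\ge R/3$, $V(r)\ge cV(R)$.

**Step 1: two steps cover $B(e,R)$ evenly.** Let $|s|\le R$. Write $s=s_1s_2$ with $|s_1|\le\lceil R/2\rceil$, $|s_2|\le r$. For each $t$ with $|t|\le r$, the factorization $s=(s_1t)(t^{-1}s_2)$ has $|s_1t|\le\lceil R/2\rceil+r=R$ and $|t^{-1}s_2|\le2r\le R$. Different $t$ give different factorizations. So $\mu^{(2)}(s)\ge V(r)/V(R)^2\ge c/V(R)$ on $B(e,R)$. Since $P$ is self-adjoint with $P^2$ given by $\mu^{(2)}$, and right translations preserve counting measure,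
$$\mathcal E(f):=\lVert f\rVert_2^2-\lVert Pf\rVert_2^2=\lVert f\rVert_2^2-\langle f,P^2f\rangle=\tfrac12\sum_{x,s}(f(xs)-f(x))^2\mu^{(2)}(s)\qquad(f\in\ell^2).$$
Hence
$$\sum_x\sum_{|s|\le R}(f(xs)-f(x))^2\le CV(R)\,\mathcal E(f).\tag{12}$$

**Step 2: single translations.** Let $|s|\le r$. For $|t|\le r$ write $f(xs)-f(x)=[f(xs)-f(xt)]+[f(xt)-f(x)]$, square, sum over $x$, and average over $t\in B(e,r)$:
$$\lVert f(\cdot\,s)-f\rVert_2^2\le\frac2{V(r)}\sum_{|t|\le r}\sum_x\Big[(f(x)-f(xs^{-1}t))^2+(f(xt)-f(x))^2\Big],$$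
where in the first term $x$ was replaced by $xs^{-1}$. As $t$ varies, the elements $s^{-1}t$ are distinct and have length at most $2r\le R$. So (12) bounds both parts, and $\lVert f(\cdot\,s)-f\rVert_2^2\le C\frac{V(R)}{V(r)}\mathcal E(f)\le C\mathcal E(f)$. If $|h|\le jr$, write $h=h_1\cdots h_j$ with $|h_i|\le r$. By the triangle inequality and translation invariance, $\lVert f(\cdot\,h)-f\rVert_2\le\sum_i\lVert f(\cdot\,h_i)-f\rVert_2$, so
$$\lVert f(\cdot\,h)-f\rVert_2^2\le Cj^2\mathcal E(f)\qquad(|h|\le jr).$$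

**Step 3: a Nash-type inequality.** Let $f_j(x)=V(jr)^{-1}\sum_{|h|\le jr}f(xh)$ for $f\in\ell^1$. By Jensen and Step 2, $\lVert f-f_j\rVert_2^2\le Cj^2\mathcal E(f)$. Also $\lVert f_j\rVert_1\le\lVert f\rVert_1$ and $\lVert f_j\rVert_\infty\le V(jr)^{-1}\lVert f\rVert_1\le C(jR)^{-N}\lVert f\rVert_1$, so $\lVert f_j\rVert_2^2\le\lVert f_j\rVert_\infty\lVert f_j\rVert_1\le C(jR)^{-N}\lVert f\rVert_1^2$. Therefore
$$\lVert f\rVert_2^2\le C_3\big[j^2\mathcal E(f)+(jR)^{-N}\lVert f\rVert_1^2\big]\qquad(j\ge1).$$

**Step 4: iteration.** Take $f=\mu^{(n)}$. By symmetry of $\mu$, $P\mu^{(n)}=\mu^{(n+1)}$, and $\lVert\mu^{(n)}\rVert_1=1$. With $\beta_n:=R^N\lVert\mu^{(n)}\rVert_2^2$,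
$$\beta_n\le C_3\big[j^2(\beta_n-\beta_{n+1})+j^{-N}\big]\qquad(j\ge1).$$
The sequence $\beta_n$ is non-increasing and $\beta_n\le\beta_1=R^N/V(R)\le C$. Take the least $j\ge1$ with $C_3j^{-N}\le\beta_n/2$. Then $j\le1+(2C_3/\beta_n)^{1/N}\le C\beta_n^{-1/N}$, using $\beta_n\le C$. So $\frac{\beta_n}2\le C_3j^2(\beta_n-\beta_{n+1})$ yields $\beta_n-\beta_{n+1}\ge c\beta_n^{1+2/N}$. By convexity of $t\mapsto t^{-2/N}$,
$$\beta_{n+1}^{-2/N}-\beta_n^{-2/N}\ge\tfrac2N\beta_n^{-2/N-1}(\beta_n-\beta_{n+1})\ge c .$$
Since $\beta_1^{-2/N}\ge c$, summation gives $\beta_n^{-2/N}\ge cn$, that is, $\beta_n\le Cn^{-N/2}$.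

**Step 5: from $\ell^2$ to $\ell^\infty$.** By Cauchy–Schwarz and symmetry, $\lVert\mu^{(2n)}\rVert_\infty\le\lVert\mu^{(n)}\rVert_2^2\le CR^{-N}n^{-N/2}$. Further, $\lVert\mu^{(2n+1)}\rVert_\infty\le\lVert\mu^{(2n)}\rVert_\infty$, and $\lVert\mu\rVert_\infty=V(R)^{-1}\le CR^{-N}$. This covers all $n\ge1$. $\square$

From now on
$$\Phi(x):=1+\frac{|x|}R,\qquad K:=\sum_{n\ge1}\mu^{(n)} .$$

**Lemma 6.** Let $2<\nu<N$. Then $K(x)\le C_\nu R^{-\nu}\Phi(x)^{2-\nu}$.

*Proof.* Lemma 5 has no spatial decay, so we interpolate it with a bound that has. The graph distance from $e$ to $x$ for $(G,S_R)$ is $D=\lceil|x|/R\rceil$. The Carne–Varopoulos inequality (Carne, Bull. Sci. Math. 109 (1985), 399–405; Varopoulos, ibid. 225–252) gives $\mu^{(n)}(x)\le2e^{-D^2/(2n)}$, with no constant depending on $R$. Write $\nu=N(1-\varepsilon)$ with $0<\varepsilon<1$. Then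
$$\mu^{(n)}(x)\le\big(CR^{-N}n^{-N/2}\big)^{1-\varepsilon}\big(2e^{-D^2/(2n)}\big)^\varepsilon\le CR^{-\nu}n^{-\nu/2}e^{-\varepsilon D^2/(2n)} .$$
For $x\ne e$ we have $D\ge1$, and (5) with $\eta=\varepsilon/2$ gives $K(x)\le CR^{-\nu}D^{2-\nu}$. As $D\ge1$ and $D\ge|x|/R$, $D\ge\Phi(x)/2$, and the claim follows since $2-\nu<0$. For $x=e$, $K(e)\le CR^{-\nu}\sum n^{-\nu/2}\le CR^{-\nu}$ and $\Phi(e)=1$. $\square$

The next lemma plays the role of (7).

**Lemma 7.** If $0\le\theta\le\min\{\kappa,\lambda\}$ and $\kappa+\lambda-\theta>N$, then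
$$\sum_y\Phi(x^{-1}y)^{-\kappa}\Phi(y)^{-\lambda}\le CR^N\Phi(x)^{-\theta} .$$

*Proof.* Since $|x|\le|x^{-1}y|+|y|$, we have $\Phi(x)\le\Phi(x^{-1}y)+\Phi(y)$, so $\Phi(x)^\theta\le2^\theta\big(\Phi(x^{-1}y)^\theta+\Phi(y)^\theta\big)$. Multiplying the sum by $\Phi(x)^\theta$ leaves two sums of the form $\sum_y\Phi(x^{-1}y)^{-s_1}\Phi(y)^{-s_2}$ with $s_1,s_2\ge0$ and $s_1+s_2=s:=\kappa+\lambda-\theta$. By Hölder with exponents $s/s_1$ and $s/s_2$ (trivially if one of them is $0$), each is at most $\sum_y\Phi(y)^{-s}$. The points with $|y|\le R$ contribute at most $V(R)\le CR^N$. Those with $2^iR<|y|\le2^{i+1}R$, $i\ge0$, contribute at most $C(2^{i+1}R)^N2^{-is}$. Since $s>N$, the total is at most $CR^N$. $\square$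

## 10. Existence when (E) holds: proof of Theorem B, part 2

(E) and the two equations are symmetric under $(u,a)\leftrightarrow(v,b)$. So we assume $a\le b$; otherwise exchange the roles of $(u,a)$ and $(v,b)$ in the construction, which produces a pair with the properties required in Lemma 3 all the same.

**Step 1: choice of decay rates and sizes.** We look for $u\lesssim R^{-\alpha}\Phi^{-\tau}$ and $v\lesssim R^{-\beta}\Phi^{-\sigma}$ away from $e$. The powers $\tau,\sigma$ are spatial decay and will use (E). The powers $\alpha,\beta$ measure smallness and will use $ab>1$.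

Since $ab>1$, we can choose $\alpha,\beta\in(0,N)$ with
$$\frac\beta b<\alpha<a\beta .$$
Next,
$$b\,\min\{N-2,\ (N-2)a-2\}>N .$$
Indeed, (E) says $b[(N-2)a-2]>N$, which settles the case $(N-2)a-2\le N-2$. Otherwise $(N-2)a>N$, so $b\ge a>\frac N{N-2}$.

Let $2<\nu<N$ and $\sigma:=\nu-2$. As $\nu\to N$, $\sigma\to N-2$ and $(1+a)\sigma-N\to(N-2)a-2$. So for $\nu$ close enough to $N$ there is $\tau$ with
$$0<\tau<\sigma,\qquad\tau<(1+a)\sigma-N,\qquad b\tau>N,$$
namely any $\tau$ between $\frac Nb$ and $\min\{\sigma,(1+a)\sigma-N\}$. Taking $\nu$ still closer to $N$ if necessary, also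
$$\alpha,\beta<\nu,\qquad a\beta-(N-\nu)>\alpha,\qquad b\alpha-(N-\nu)>\beta .$$
Note that $\tau<(1+a)\sigma-N<a\sigma$ because $\sigma<N$, and $\sigma<N<b\tau$. Hence Lemma 7 applies with $(\kappa,\lambda,\theta)=(\sigma,a\sigma,\tau)$, where $\kappa+\lambda-\theta=(1+a)\sigma-\tau>N$, and with $(\sigma,b\tau,\sigma)$, where $\kappa+\lambda-\theta=b\tau>N$:
$$\sum_y\Phi(x^{-1}y)^{-\sigma}\Phi(y)^{-a\sigma}\le CR^N\Phi(x)^{-\tau},\qquad\sum_y\Phi(x^{-1}y)^{-\sigma}\Phi(y)^{-b\tau}\le CR^N\Phi(x)^{-\sigma}.\tag{13}$$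

**Step 2: the invariant set.** Let $X$ be the set of pairs $(u,v)$ of non-negative functions on $G$ with $u(e)=v(e)=1$ and
$$u(x)\le R^{-\alpha}\Phi(x)^{-\tau},\qquad v(x)\le R^{-\beta}\Phi(x)^{-\sigma}\qquad(x\ne e).$$
It is non-empty, convex, and compact in the product topology. Let $\mathcal G=\sum_{n\ge0}P^n$. Its kernel is $\delta_e(x^{-1}y)+K(x^{-1}y)$, and $K(x^{-1})=K(x)$ by symmetry. For $(u,v)\in X$ put $F_1=\mathcal G(v^a)$, $F_2=\mathcal G(u^b)$. Then $F_i(e)\ge1$.

For $x\ne e$ we estimate the three sources as in Section 7: the point $x$, the pole, and the rest. By Lemma 6, $K\le CR^{-\nu}\Phi^{-\sigma}$. Since $\Phi\ge1$, $\Phi^{-a\sigma}\le\Phi^{-\tau}$, $\Phi^{-\sigma}\le\Phi^{-\tau}$ and $\Phi^{-b\tau}\le\Phi^{-\sigma}$. With (13),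
$$F_1(x)=v(x)^a+K(x)+\sum_{y\ne e}K(x^{-1}y)v(y)^a\le\big[R^{-a\beta}+CR^{-\nu}+CR^{N-\nu-a\beta}\big]\Phi(x)^{-\tau},$$
$$F_2(x)=u(x)^b+K(x)+\sum_{y\ne e}K(x^{-1}y)u(y)^b\le\big[R^{-b\alpha}+CR^{-\nu}+CR^{N-\nu-b\alpha}\big]\Phi(x)^{-\sigma}.$$
In the first bracket, $a\beta>\alpha$, $\nu>\alpha$ and $a\beta-(N-\nu)>\alpha$. In the second, $b\alpha>\beta$, $\nu>\beta$ and $b\alpha-(N-\nu)>\beta$. All inequalities are strict, so there is $R_0\ge2$ such that for all integers $R\ge R_0$ the brackets are at most $R^{-\alpha}$ and $R^{-\beta}$ respectively. The sums in $F_i(e)$ are finite by the same bounds at $x=e$. As $F_i(e)\ge1$, the map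
$$T(u,v)=\Big(\frac{F_1}{F_1(e)},\frac{F_2}{F_2(e)}\Big)$$
sends $X$ to $X$.

**Step 3: the fixed point.** Fix $R\ge R_0$. $G$ is countable, $t\mapsto t^a$ and $t\mapsto t^b$ are continuous on $[0,\infty)$, and for each $x$ the series for $F_1(x),F_2(x)$ are dominated, uniformly over $X$, by the convergent series just estimated. So $T$ is continuous by dominated convergence. Schauder–Tychonoff gives $(u,v)\in X$ with
$$\mathcal G(v^a)=\lambda u,\qquad\mathcal G(u^b)=\kappa v,\qquad\lambda=F_1(e)\ge1,\ \kappa=F_2(e)\ge1 .$$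
The kernel of $\mathcal G$ is positive everywhere, since $\mu^{(n)}(x)>0$ for $n\ge\lceil|x|/R\rceil$, $n\ge1$. With $u(e)=v(e)=1$ this gives $u,v>0$. From $\mathcal Gf=f+P\mathcal Gf$ we get $(I-P)\mathcal Gf=f$, hence
$$-\Delta u=\frac{V(R)}\lambda v^a,\qquad-\Delta v=\frac{V(R)}\kappa u^b .$$

**Step 4: removing the constants.** Replace $(u,v)$ by $(su,tv)$ with $s,t>0$. We need $sV(R)/\lambda=t^a$ and $tV(R)/\kappa=s^b$, that is,
$$\log s-a\log t=-\log\frac{V(R)}\lambda,\qquad-b\log s+\log t=-\log\frac{V(R)}\kappa .$$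
The determinant is $1-ab\ne0$, so there is a solution. The rescaled pair, still called $(u,v)$, satisfies $-\Delta u=v^a$, $-\Delta v=u^b$.

**Step 5: the function spaces.** The bounds defining $X$, up to constant factors, show that $u,v\to0$ at infinity. For fixed $R$, $\sum_y\Phi(y)^{-s}<\infty$ when $s>N$. Now $(a+1)\sigma>N+\tau>N$, so $v\in\ell^{a+1}=\ell^{p'}$, and $(b+1)\tau>b\tau>N$, so $u\in\ell^{b+1}=\ell^q$. By (E), $p<\frac N2$ and $q'<\frac N2$. Lemma 3 on $(G,S_R)$ shows that $(u,v)$ solves (2) and $u$ solves (1). $\square$
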